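\title{The ground state of a critical operator is a minimal eternal solution}

\begin{abstract}
Let $P$ be a second-order elliptic operator with real H\"older continuous coefficients on a noncompact connected Riemannian manifold $M$. We prove that if $P$ is critical, then its ground state $\varphi$ is minimal in the cone of nonnegative solutions of $u_t+Pu=0$ in $M\times\mathbb{R}$: every such solution lying below $\varphi$ is a constant multiple of $\varphi$. The proof studies the largest increment in time that a solution below $\varphi$ can have. For an arbitrary positive solution $\varphi$ of $P\varphi=0$, with no criticality assumption, we characterize minimality by a Liouville property for ancient solutions and by an $L^1$ convergence property of the heat kernel. Examples show that criticality is not necessary for minimality, and that it cannot be replaced by minimality of $\varphi$ among stationary solutions.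
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Setting}
Throughout, $M$ is a noncompact, connected, $C^3$-smooth Riemannian manifold of dimension $d$ with Riemannian measure $\mu$, and $P$ is a linear second-order elliptic operator on $M$ with real, H\"older continuous coefficients. In local coordinates
\[
P=-\sum_{i,j=1}^d a_{ij}(x)\partial_i\partial_j+\sum_{i=1}^d b_i(x)\partial_i+c(x),
\]
where the form $\sum a_{ij}(x)\xi_i\xi_j$ is positive definite for each $x$. Neither symmetry of $P$ nor a sign of $c$ is assumed. Let $\mathcal{C}_P(M)$ be the cone of positive classical solutions of $Pu=0$ in $M$. We assume that the generalized principal eigenvalue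
\[
\lambda_0=\sup\{\lambda\in\mathbb{R}:\ \mathcal{C}_{P-\lambda}(M)\neq\emptyset\}
\]
is nonnegative.

Put $Lu=u_t+Pu$. A \emph{solution} is a function of class $C^{2,1}$ (twice continuously differentiable in $x$, once in $t$) with $Lu=0$; it is \emph{eternal} if it is defined in $M\times\mathbb{R}$ and \emph{ancient} if it is defined in $M\times(-\infty,T)$ for some $T$. For an open interval $I$, let $\mathcal{H}_P(M\times I)$ be the cone of nonnegative solutions in $M\times I$. A nonzero element $u$ of one of the cones $\mathcal{H}_P(M\times I)$ or $\mathcal{C}_P(M)$ is \emph{minimal} in that cone if every $v$ in the cone with $v\le u$ is a constant multiple of $u$; equivalently, $u$ spans an extreme ray. Each $\varphi\in\mathcal{C}_P(M)$, viewed as a function independent of $t$, belongs to $\mathcal{H}_P(M\times I)$.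

Fix smooth, relatively compact domains $M_1\Subset M_2\Subset\cdots$ with union $M$, and let $k_j(x,y,t)$ be the Dirichlet heat kernel of $L$ in $M_j$ with respect to $\mu$, extended by zero. The kernels $k_j$ increase to the \emph{minimal heat kernel} $k(x,y,t)$ of $L$ in $M$. It is positive, and the operators
\[
T_sf(x)=\int_M k(x,y,s)f(y)\,d\mu(y),\qquad s>0,
\]
satisfy $T_rT_s=T_{r+s}$ on nonnegative measurable functions. The operator $P$ is \emph{critical} in $M$ if
\begin{equation}\label{eq:critical}
\int_0^\infty k(x,y,t)\,dt=\infty
\end{equation}
for some, equivalently all, $x\neq y$, and \emph{subcritical} otherwise. If $P$ is critical, then $\lambda_0=0$ and $\mathcal{C}_P(M)$ is a single ray, spanned by a function $\varphi$ called the \emph{ground state}. The following conjecture is posed in \cite{Pinchover}.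

\begin{quote}
\emph{If $P$ is critical in $M$, then its ground state $\varphi$ is minimal in $\mathcal{H}_P(M\times\mathbb{R})$.}
\end{quote}

\subsection{What the question asks}
Among stationary solutions there is nothing to prove, since $\mathcal{C}_P(M)$ is a ray. The cone $\mathcal{H}_P(M\times\mathbb{R})$ is much larger. Take $P=-d^2/dx^2$ on $\mathbb{R}$. Here $k$ is the Gaussian kernel, which decays like $t^{-1/2}$, so $P$ is critical, and $\varphi=1$; the cone contains $e^{\xi x+\xi^2t}$ for every real $\xi$. The conjecture says that no time-dependent solution stays between $0$ and $\varphi$ for all times. On the line this is a Liouville theorem: bounded eternal solutions of the heat equation are constant.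

To see which answer to expect, attach to $\varphi\in\mathcal{C}_P(M)$ the measures
\[
\pi_t(x,dz)=\frac{k(x,z,t)\,\varphi(z)}{\varphi(x)}\,d\mu(z).
\]
Their total mass $T_t\varphi(x)/\varphi(x)$ is at most $1$ (Lemma~\ref{lem:comparison}), and one may think of $\pi_t(x,\cdot)$ as the distribution at time $t$ of a particle that starts at $x$ and may be lost at infinity. If no mass is lost, then every eternal solution $0\le v\le\varphi$ has the property that $v(x,t)/\varphi(x)$ is the average of $v(\cdot,t-s)/\varphi$ against $\pi_s(x,\cdot)$, for every $s>0$; see \eqref{eq:reproduce}. So $v/\varphi$ can depend on $x$ only if $\pi_s(x,\cdot)$ and $\pi_s(y,\cdot)$ remain distinguishable as $s\to\infty$. By Tonelli's theorem, \eqref{eq:critical} gives $\int_0^\infty\pi_t(x,B)\,dt=\infty$ for every nonempty open set $B$: the particle keeps coming back, and one guesses that it forgets where it started. The guess needs a proof, because \eqref{eq:critical} concerns an integral over all times, whereas minimality concerns single large times. In discrete time this gap is real and the analogous statement is false (Remark~\ref{rem:walk}).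

\subsection{Results}
The conjecture is true.

\begin{theorem}\label{thm:main}
Let $P$ be critical in $M$ with ground state $\varphi$. If $v\in\mathcal{H}_P(M\times\mathbb{R})$ and $v\le\varphi$, then $v=c\varphi$ for some constant $c\ge0$.
\end{theorem}

The second result drops criticality and makes the heuristic above exact. For $\varphi\in\mathcal{C}_P(M)$, the total variation of $\pi_t(x,\cdot)-\pi_t(y,\cdot)$ is
\[
N_t(x,y)=\int_M\Big|\frac{k(x,z,t)}{\varphi(x)}-\frac{k(y,z,t)}{\varphi(y)}\Big|\,\varphi(z)\,d\mu(z).
\]

\begin{theorem}\label{thm:char}
Let $\varphi\in\mathcal{C}_P(M)$ be arbitrary. The following are equivalent.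
\begin{enumerate}
\item[(i)] $\varphi$ is minimal in $\mathcal{H}_P(M\times\mathbb{R})$.
\item[(ii)] For some (equivalently, every) $T\in\mathbb{R}$, $\varphi$ is minimal in $\mathcal{H}_P(M\times(-\infty,T))$.
\item[(iii)] For some (equivalently, every) $T\in\mathbb{R}$, every solution $v$ in $M\times(-\infty,T)$, possibly sign-changing, with $|v|\le C\varphi$ for some constant $C$ is a constant multiple of $\varphi$.
\item[(iv)] $T_t\varphi=\varphi$ for all $t>0$, and $N_t(x,y)\to0$ as $t\to\infty$ for all $x,y\in M$.
\end{enumerate}
If they hold, then, as $t\to\infty$, $N_t(x,y)\to0$ locally uniformly in $(x,y)$, and for every $\tau_0>0$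
\begin{equation}\label{eq:timemix}
\int_M|k(x,z,t+\tau)-k(x,z,t)|\,\varphi(z)\,d\mu(z)\to0
\end{equation}
uniformly for $\tau\in[0,\tau_0]$ and $x$ in compact sets.
\end{theorem}

Theorem~\ref{thm:main} says that (i) holds in the critical case, and we obtain the following.

\begin{corollary}\label{cor:critical}
If $P$ is critical and $\varphi$ is its ground state, then all the statements in Theorem~\ref{thm:char} hold.
\end{corollary}

Section~\ref{sec:line} shows the method on the line, and Section~\ref{sec:tools} collects the parabolic theory that replaces explicit formulas. The two theorems are proved in Sections~\ref{sec:main} and~\ref{sec:char}. Section~\ref{sec:examples} shows that the converse of Theorem~\ref{thm:main} fails, and that criticality cannot be weakened to minimality of $\varphi$ in $\mathcal{C}_P(M)$, even together with $T_t\varphi=\varphi$.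

\section{The heat equation on the line}\label{sec:line}

Let $\mathcal{K}$ be the set of solutions of $v_t=v_{xx}$ in $\mathbb{R}\times\mathbb{R}$ with $0\le v\le1$, and let $\Gamma_s(x)=(4\pi s)^{-1/2}e^{-x^2/4s}$. We show that every $v\in\mathcal{K}$ is constant. A bounded function with $v_{xx}=0$ is constant in $x$, so it suffices to show that $v$ does not depend on $t$.

By uniqueness of bounded solutions of the Cauchy problem, every bounded eternal solution $w$ satisfies
\begin{equation}\label{eq:gauss}
w(x,t)=\int_{\mathbb{R}}\Gamma_s(x-y)\,w(y,t-s)\,dy\qquad(s>0).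
\end{equation}
Taking $s=1$ gives $|\partial_x^mv|\le\|\partial_x^m\Gamma_1\|_{L^1}$ for $v\in\mathcal{K}$, and the equation bounds the time derivatives. Hence $\mathcal{K}$ is compact for locally uniform convergence.

Fix $\tau>0$ and consider the increment $w(x,t)=v(x,t+\tau)-v(x,t)$, again a bounded eternal solution. Suppose that $w$ attains a positive maximum $\kappa$ at $(0,0)$. By \eqref{eq:gauss}, $\int\Gamma_s(y)\,(\kappa-w(y,-s))\,dy=0$, and since $\Gamma_s>0$ we get $w(\cdot,-s)=\kappa$ for every $s>0$. Then $v(0,\cdot)$ rises by $\kappa$ over each of the infinitely many intervals $[-n\tau,-(n-1)\tau]$, which is impossible for a function with values in $[0,1]$.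

The difficulty is that the supremum of $w$ over a noncompact set need not be attained. The remedy is to fix the point and vary the solution. Let
\[
\kappa=\sup_{v\in\mathcal{K}}\big(v(0,\tau)-v(0,0)\big)\ge0 .
\]
By compactness some $v\in\mathcal{K}$ attains the supremum. Since $\mathcal{K}$ is invariant under translations in $x$ and in $t$, the number $\kappa$ bounds the increment of every member of $\mathcal{K}$ at every point. So the increment of the optimal $v$ does attain its maximum $\kappa$ at $(0,0)$, and therefore $\kappa=0$. Thus $v(x,t+\tau)\le v(x,t)$ for all $v\in\mathcal{K}$; applied to $1-v\in\mathcal{K}$, this gives the reverse inequality. As $\tau$ was arbitrary, $v$ is stationary.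

On a manifold the translations in $t$ survive and those in $x$ do not. The supremum must be taken at each point separately, it defines a function $\delta(x)$, and the task is to show that $\delta/\varphi$ is constant. We shall see that $f=\varphi-\delta$ always satisfies $T_sf\le f$. On the line this inequality alone forces a bounded continuous $f$ to be constant. If $f$ is smooth with bounded derivatives, then $f''=\lim_{s\downarrow0}s^{-1}(T_sf-f)\le0$, and a bounded concave function on $\mathbb{R}$ is constant; the general case follows by convolving $f$ with smooth bumps, which preserves the inequality. Lemma~\ref{lem:excessive} shows that criticality gives the same rigidity on $M$, and so takes over the role of spatial homogeneity.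

\begin{remark}\label{rem:walk}
The positivity of $\Gamma_s$ at all points and all times is essential. Consider the discrete equation $v(x,n+1)=\frac12\big(v(x-1,n)+v(x+1,n)\big)$ on $\mathbb{Z}\times\mathbb{Z}$. The analog of \eqref{eq:critical} holds on the diagonal, since $\sum_n\binom{2n}{n}4^{-n}=\infty$, yet $v(x,n)=\frac12\big(1+(-1)^{x+n}\big)$ is a nonconstant solution with values in $[0,1]$. Its increment $w(x,n)=v(x,n+1)-v(x,n)$ equals the maximal value $1$ at $(1,0)$. The maximum propagates back to $(0,-1)$ and $(2,-1)$ but not to $(1,-1)$, so the increments cannot be summed at one point.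
\end{remark}

\section{Tools from parabolic theory}\label{sec:tools}

We use four standard facts; see, for example, \cite{Friedman}. For a domain $D\Subset M$, the \emph{parabolic boundary} of $D\times(a,b)$ is $(\overline D\times\{a\})\cup(\partial D\times[a,b])$.

\begin{itemize}
\item[(F1)] \emph{Weak maximum principle.} If $z$ is continuous on $\overline D\times[a,b]$, of class $C^{2,1}$ with $Lz\ge0$ in $D\times(a,b]$, and $z\ge0$ on the parabolic boundary, then $z\ge0$. The sign of $c$ plays no role, since passing to $e^{-At}z$ replaces $c$ by $c+A$. In particular, a solution continuous on the closed cylinder is determined by its values on the parabolic boundary.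
\item[(F2)] \emph{Strong maximum principle} (Nirenberg). If $z\in\mathcal{H}_P(M\times(a,b))$ and $z(x_0,t_0)=0$, then $z=0$ in $M\times(a,t_0]$. Consequently a stationary nonnegative solution is either $0$ or an element of $\mathcal{C}_P(M)$.
\item[(F3)] \emph{Compactness.} By the interior Schauder estimates, a locally uniformly bounded family of solutions in an open subset of $M\times\mathbb{R}$ is locally bounded in $C^{2+\alpha,1+\alpha/2}$. Hence, if $v_n$ are solutions in open sets $Q_n$ increasing to $Q$, uniformly bounded on each compact subset of $Q$, then a subsequence converges in $C^{2,1}_{\mathrm{loc}}(Q)$ to a solution. If the $v_n$ converge pointwise, the limit is a solution.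
\item[(F4)] \emph{First initial-boundary value problem.} If $B\Subset M$ is a coordinate ball, then for continuous data on the parabolic boundary of $B\times(a,b)$ there is a solution in $B\times(a,b)$, continuous on the closed cylinder, with these data. If $f$ is continuous with compact support in $M_j$, then $T^j_tf(x)=\int_{M_j}k_j(x,y,t)f(y)\,d\mu(y)$ is a solution in $M_j\times(0,\infty)$, continuous on $\overline{M_j}\times[0,\infty)$, with initial value $f$ and zero values on $\partial M_j$.
\end{itemize}

Fix continuous functions $0\le\chi_j\le1$ with compact support in $M_j$ and $\chi_j=1$ on $M_{j-1}$; then $\chi_j\le\chi_{j+1}$. For continuous $f\ge0$ on $M$, monotone convergence gives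
\begin{equation}\label{eq:exhaust}
T^j_t(\chi_jf)(x)\uparrow T_tf(x)\qquad(j\to\infty).
\end{equation}
On $M$ the Cauchy problem need not have a unique solution, and formula \eqref{eq:gauss} survives only as an inequality.

\begin{lemma}\label{lem:comparison}
If $u\in\mathcal{H}_P(M\times(a,b))$ and $a<s<t<b$, then $T_{t-s}[u(\cdot,s)]\le u(\cdot,t)$. In particular $T_s\varphi\le\varphi$ for $\varphi\in\mathcal{C}_P(M)$ and $s>0$.
\end{lemma}

\begin{proof}
The function $(x,r)\mapsto u(x,r)-T^j_{r-s}[\chi_ju(\cdot,s)](x)$ is continuous on $\overline{M_j}\times[s,t]$, is a solution inside, equals $(1-\chi_j)u(\cdot,s)\ge0$ at $r=s$, and equals $u\ge0$ on the lateral boundary. By (F1) it is nonnegative. Set $r=t$ and use \eqref{eq:exhaust}.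
\end{proof}

\begin{lemma}\label{lem:bounded}
Let $\varphi\in\mathcal{C}_P(M)$ and let $f$ be measurable with $|f|\le\varphi$. Then $(x,s)\mapsto T_sf(x)$ is a solution in $M\times(0,\infty)$, and $|T_sf|\le\varphi$.
\end{lemma}

\begin{proof}
The bound is $|T_sf|\le T_s\varphi\le\varphi$. If $f$ is continuous and $0\le f\le\varphi$, the solutions $T^j_s(\chi_jf)$ in $M_j\times(0,\infty)$ lie between $0$ and $\varphi$ and converge pointwise to $T_sf$, which is a solution by (F3). For continuous $f$ of either sign, write $f=f^+-f^-$. For measurable $f$, choose continuous $g_n$ with $\|g_n-\chi_nf/\varphi\|_{L^1(\mu)}\le2^{-n}$ and truncate them to take values in $[-1,1]$, which does not increase this distance. Then $f_n=g_n\varphi$ is continuous, $|f_n|\le\varphi$, and $f_n\to f$ almost everywhere. Since $k(x,\cdot,s)\varphi$ is integrable, $T_sf_n(x)\to T_sf(x)$ by dominated convergence, and (F3) applies again.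
\end{proof}

\section{The maximal increment and the critical case}\label{sec:main}

Let $\varphi\in\mathcal{C}_P(M)$. Call a continuous function $f$ with $0\le f\le\varphi$ \emph{excessive} if $T_sf\le f$ for all $s>0$. The multiples $c\varphi$ with $0\le c\le1$ are excessive by Lemma~\ref{lem:comparison}. For a critical operator there are no others: a strict loss $f-T_sf$, accumulated over all times, would be infinite by \eqref{eq:critical}, while the semigroup law makes the accumulated loss telescope.

\begin{lemma}\label{lem:excessive}
Let $P$ be critical with ground state $\varphi$, and let $f$ be excessive. Then $T_sf=f$ for all $s>0$, and $f=c\varphi$ for some $c\in[0,1]$.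
\end{lemma}

\begin{proof}
Fix $s>0$ and $x\in M$, and put $g=f-T_sf\ge0$. The function $h(r)=T_rf(x)$ is continuous for $r>0$ with values in $[0,\varphi(x)]$, by Lemma~\ref{lem:bounded}, and $T_rg(x)=h(r)-h(r+s)$. For $N>0$, Tonelli's theorem gives
\begin{align*}
\int_M\Big(\int_0^Nk(x,y,r)\,dr\Big)g(y)\,d\mu(y)
&=\int_0^N\big(h(r)-h(r+s)\big)\,dr\\
&=\int_0^sh(r)\,dr-\int_N^{N+s}h(r)\,dr\ \le\ s\,\varphi(x).
\end{align*}
As $N\to\infty$ the inner integral on the left increases to $\infty$ for every $y\ne x$. By monotone convergence the set where $g>0$ has measure zero, and since $g$ is continuous, $g=0$. Thus $T_sf=f$ for every $s>0$. The solution $(x,s)\mapsto T_sf(x)$ of Lemma~\ref{lem:bounded} is therefore stationary and equal to $f$. By (F2), $f=0$ or $f\in\mathcal{C}_P(M)$, and $\mathcal{C}_P(M)$ is spanned by $\varphi$.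
\end{proof}

\begin{remark}\label{rem:excessive}
The last fact is itself contained in the argument. Let $\varphi,\psi\in\mathcal{C}_P(M)$ agree at a point $x_0$. Then $f=\min(\varphi,\psi)$ is excessive, so it is a stationary solution by the first part of the proof, and $\varphi-f$ and $\psi-f$ are nonnegative solutions vanishing at $x_0$; by (F2), $\varphi=f=\psi$. Without criticality the lemma fails. For $P=-\Delta$ on $\mathbb{R}^3$ and $\varphi=1$, the function $\min(1,|x|^{-1})$ is excessive, because $|x|^{-1}=4\pi\int_0^\infty k(x,0,r)\,dr$ and hence $T_s|\cdot|^{-1}(x)=4\pi\int_s^\infty k(x,0,r)\,dr\le|x|^{-1}$.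
\end{remark}

We now introduce the object suggested by Section~\ref{sec:line}. For $\varphi\in\mathcal{C}_P(M)$ let
\[
\mathcal{K}=\{v\in\mathcal{H}_P(M\times\mathbb{R}):\ v\le\varphi\}.
\]
This set is invariant under time translations and under $v\mapsto\varphi-v$, and it is compact for locally uniform convergence by (F3). For $\tau>0$ define the \emph{maximal increment}
\[
\delta_\tau(x)=\sup_{v\in\mathcal{K}}\big(v(x,\tau)-v(x,0)\big).
\]
Its basic properties do not depend on criticality.

\begin{proposition}\label{prop:increment}
Let $\varphi\in\mathcal{C}_P(M)$ and $\tau>0$.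
\begin{enumerate}
\item[(a)] The supremum is attained for each $x$, the function $\delta_\tau$ is continuous, $0\le\delta_\tau\le\varphi$, and
\begin{equation}\label{eq:increment}
v(x,t+\tau)-v(x,t)\le\delta_\tau(x)\qquad\text{for all }v\in\mathcal{K},\ (x,t)\in M\times\mathbb{R}.
\end{equation}
\item[(b)] The function $\varphi-\delta_\tau$ is excessive.
\item[(c)] If $\delta_\tau=\kappa\varphi$ for a constant $\kappa$, then $\kappa=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The functional $v\mapsto v(x,\tau)-v(x,0)$ is continuous on the compact set $\mathcal{K}$, so it attains its supremum. The choice $v=0$ gives $\delta_\tau\ge0$, and $0\le v\le\varphi$ gives $\delta_\tau\le\varphi$. The functions $w_v=v(\cdot,\tau)-v(\cdot,0)$, $v\in\mathcal{K}$, are locally equicontinuous by (F3), and $|\delta_\tau(x)-\delta_\tau(y)|\le\sup_v|w_v(x)-w_v(y)|$, so $\delta_\tau$ is continuous. Inequality \eqref{eq:increment} is the definition of $\delta_\tau(x)$ applied to the translate $v(\cdot,\cdot+t)\in\mathcal{K}$.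

(b) The increment $w(y,t)=v(y,t+\tau)-v(y,t)$ changes sign, and Lemma~\ref{lem:comparison} applies only to nonnegative solutions; this is why we work with $\varphi-w$ and $\varphi-\delta_\tau$. Fix $x$ and let $v\in\mathcal{K}$ attain $\delta_\tau(x)$. By \eqref{eq:increment}, the eternal solution $\varphi-w$ satisfies $\varphi-w\ge\varphi-\delta_\tau\ge0$, with equality in the first inequality at $(x,0)$. By Lemma~\ref{lem:comparison}, for every $s>0$,
\[
(\varphi-\delta_\tau)(x)=(\varphi-w)(x,0)\ge T_s\big[(\varphi-w)(\cdot,-s)\big](x)\ge T_s[\varphi-\delta_\tau](x).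
\]

(c) Fix $x_0$, let $v\in\mathcal{K}$ attain $\delta_\tau(x_0)=\kappa\varphi(x_0)$, and let $w$ be its increment. The function $\delta_\tau-w$ is nonnegative by \eqref{eq:increment} and vanishes at $(x_0,0)$; the hypothesis makes it a solution, namely $\kappa\varphi-w$. By (F2), $w=\kappa\varphi$ in $M\times(-\infty,0]$. Summing $w(x_0,t)=\kappa\varphi(x_0)$ over $t=0,-\tau,\dots,-n\tau$ gives
\[
(n+1)\,\kappa\,\varphi(x_0)=v(x_0,\tau)-v(x_0,-n\tau)\le\varphi(x_0)
\]
for every $n$. Hence $\kappa\le0$, and $\kappa\ge0$ by (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]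
Let $\tau>0$. By Proposition~\ref{prop:increment}(b) and Lemma~\ref{lem:excessive}, $\varphi-\delta_\tau=c\varphi$ for a constant $c$, so $\delta_\tau=(1-c)\varphi$, and $\delta_\tau=0$ by Proposition~\ref{prop:increment}(c). Let $v\in\mathcal{K}$. Inequality \eqref{eq:increment} for $v$ and for $\varphi-v$ gives $v(x,t+\tau)=v(x,t)$ for all $(x,t)$. Since $\tau>0$ is arbitrary, $v$ is stationary. By (F2), $v=0$ or $v\in\mathcal{C}_P(M)$, and in both cases $v=c\varphi$ with $c\ge0$.
\end{proof}

Criticality entered twice: through Lemma~\ref{lem:excessive}, and in the last line, where $\mathcal{C}_P(M)$ is a ray. H\"older continuity of the coefficients gives the compactness of $\mathcal{K}$, and ellipticity and connectedness give (F2). The infinite past is used in the sum in (c), and it cannot be spared: on $\mathbb{R}\times(0,\infty)$ the nonconstant solution $\Gamma_{t+1}(x)$ lies below the ground state $1$.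

\section{Minimality without criticality}\label{sec:char}

Let $\varphi\in\mathcal{C}_P(M)$ be arbitrary. Condition (iv) of Theorem~\ref{thm:char} names two obstructions to minimality, loss of mass and memory of the starting point, and each must be converted into an eternal solution below $\varphi$. We begin with loss of mass. The defect $\varphi-T_t\varphi$ is a solution for $t>0$ that starts from zero; it is the part of $\varphi$ that has been supplied from infinity since time $0$. The natural eternal solution is its extension by zero, and the point to check is regularity across $t=0$.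

\begin{lemma}\label{lem:switch}
Let $\varphi\in\mathcal{C}_P(M)$. Put $u(x,t)=\varphi(x)-T_t\varphi(x)$ for $t>0$ and $u(x,t)=0$ for $t\le0$. Then $u\in\mathcal{H}_P(M\times\mathbb{R})$ and $u\le\varphi$.
\end{lemma}

\begin{proof}
The bounds $0\le u\le\varphi$ follow from Lemma~\ref{lem:comparison}. We glue first at the level of the exhaustion, where continuity at $t=0$ is known. On $M_{j-1}\times\mathbb{R}$ let $w_j=\varphi-T^j_t(\chi_j\varphi)$ for $t>0$ and $w_j=0$ for $t\le0$. By (F4), and since $\chi_j=1$ on $M_{j-1}$, the function $w_j$ is continuous, and it is a solution for $t\neq0$. By \eqref{eq:exhaust}, $0\le u\le w_j\le\varphi$ and $w_j\to u$ pointwise.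

Let $B\Subset M_{j-1}$ be a coordinate ball, and let $h$ be the solution in $B\times(-1,1)$ given by (F4) with the data $w_j$ on the parabolic boundary. On the parabolic boundary of $B\times(-1,0)$ the data vanish, so $h=0=w_j$ on $\overline B\times[-1,0]$ by (F1). Then $h$ and $w_j$ are solutions in $B\times(0,1]$, continuous on $\overline B\times[0,1]$, with equal values on the parabolic boundary, so $h=w_j$ there as well. Hence $w_j=h$ is a solution in $B\times(-1,1)$, and so $w_j$ is a solution in $M_{j-1}\times\mathbb{R}$. By (F3) the pointwise limit $u$ is a solution in $M\times\mathbb{R}$.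
\end{proof}

For the second obstruction we use duality. The quantity $N_t(x,y)$ is an $L^1$ norm, so it equals $T_tf(x)/\varphi(x)-T_tf(y)/\varphi(y)$ for a suitable $f$ with $|f|\le\varphi$. It thus measures the oscillation of $v/\varphi$ for a solution $v$ that has been running for time $t$, and as $t\to\infty$ such solutions converge to eternal ones.

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Time translation fixes $\varphi$ and carries solutions in $M\times(-\infty,T)$ to solutions in $M\times(-\infty,T')$, so the choice of $T$ in (ii) and (iii) is immaterial. We prove (iii)$\Rightarrow$(ii)$\Rightarrow$(i)$\Rightarrow$(iv)$\Rightarrow$(iii).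

\emph{(iii)$\Rightarrow$(ii).} A solution with $0\le v\le\varphi$ satisfies $|v|\le\varphi$.

\emph{(ii)$\Rightarrow$(i).} Let $v\in\mathcal{H}_P(M\times\mathbb{R})$ with $v\le\varphi$. For every $T$ there is a constant $c_T$ with $v=c_T\varphi$ in $M\times(-\infty,T)$, and $c_T=c_{T'}$ because the two intervals overlap.

\emph{(i)$\Rightarrow$(iv), and the final assertions.} By (i), the function $u$ of Lemma~\ref{lem:switch} equals $c\varphi$, and $c=0$ because $u=0$ for $t\le0$. So $T_t\varphi=\varphi$ for all $t>0$.

The convergence statements rest on one observation. Let $t_n\to\infty$, let $f_n$ be measurable with $|f_n|\le\varphi$, and put $v_n(x,t)=T_{t+t_n}f_n(x)$ for $t>-t_n$. By Lemma~\ref{lem:bounded} and (F3), a subsequence converges locally uniformly to an eternal solution $v$ with $|v|\le\varphi$. Then $\frac12(\varphi+v)$ is a nonnegative eternal solution below $\varphi$, so by (i) it is a multiple of $\varphi$. Hence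
\begin{equation}\label{eq:limit}
v_n\to c\varphi\quad\text{locally uniformly in }M\times\mathbb{R}\text{, along a subsequence, for some constant }c.
\end{equation}

Suppose that $N_t\to0$ fails to hold locally uniformly. Then there are a compact set $K$, points $x_n,y_n\in K$, times $t_n\to\infty$ and $\varepsilon>0$ with $N_{t_n}(x_n,y_n)\ge\varepsilon$. Take
\[
f_n(z)=\varphi(z)\,\operatorname{sgn}\Big(\frac{k(x_n,z,t_n)}{\varphi(x_n)}-\frac{k(y_n,z,t_n)}{\varphi(y_n)}\Big),
\]
so that $N_{t_n}(x_n,y_n)=v_n(x_n,0)/\varphi(x_n)-v_n(y_n,0)/\varphi(y_n)$. Since $\varphi$ is bounded below on $K$, \eqref{eq:limit} shows that $v_n(\cdot,0)/\varphi\to c$ uniformly on $K$ along the subsequence, so the right side tends to $c-c=0$, a contradiction.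

Suppose that \eqref{eq:timemix} fails to hold uniformly. Then there are a compact set $K$, points $x_n\in K$, numbers $\tau_n\in[0,\tau_0]$, times $t_n\to\infty$ and $\varepsilon>0$ such that the integral in \eqref{eq:timemix} at $(x_n,t_n,\tau_n)$ is at least $\varepsilon$. With $f_n=\varphi\,\operatorname{sgn}\big(k(x_n,\cdot,t_n+\tau_n)-k(x_n,\cdot,t_n)\big)$ this integral equals $v_n(x_n,\tau_n)-v_n(x_n,0)$. By \eqref{eq:limit}, $v_n$ converges uniformly on $K\times[0,\tau_0]$ to the stationary function $c\varphi$ along the subsequence, so the difference tends to $0$, a contradiction.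

\emph{(iv)$\Rightarrow$(iii).} Let $v$ be a solution in $M\times(-\infty,T)$ with $|v|\le C\varphi$, and let $t<T$, $s>0$. Lemma~\ref{lem:comparison} applies to the nonnegative solutions $C\varphi+v$ and $C\varphi-v$, and with $T_s\varphi=\varphi$ it gives
\[
C\varphi\pm v(\cdot,t)\ \ge\ C\varphi\pm T_s[v(\cdot,t-s)].
\]
The two inequalities together yield
\begin{equation}\label{eq:reproduce}
\frac{v(x,t)}{\varphi(x)}=\frac{T_s[v(\cdot,t-s)](x)}{\varphi(x)}=\int_M\frac{v(z,t-s)}{\varphi(z)}\,\pi_s(x,dz).
\end{equation}
Subtracting the same identity at $y$ and using $|v|\le C\varphi$, we obtain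
\[
\Big|\frac{v(x,t)}{\varphi(x)}-\frac{v(y,t)}{\varphi(y)}\Big|\le C\,N_s(x,y).
\]
The left side does not depend on $s$ and the right side tends to $0$ as $s\to\infty$. So $v(x,t)=a(t)\varphi(x)$ with $a\in C^1$, and $0=Lv=a'\varphi+aP\varphi=a'\varphi$ shows that $a$ is constant.
\end{proof}

\section{Examples}\label{sec:examples}

\begin{example}[Minimal but not critical]\label{ex:euclid}
Let $P=-\Delta$ on $\mathbb{R}^d$, $d\ge3$, and $\varphi=1$. The minimal heat kernel is $k(x,z,t)=\Gamma_t(z-x)$ with $\Gamma_t(z)=(4\pi t)^{-d/2}e^{-|z|^2/4t}$. It is integrable in $t$ over $(0,\infty)$ for $z\ne x$, since $d/2>1$, so $P$ is subcritical. We have $T_t1=1$. Since $\Gamma_t(z)=t^{-d/2}\Gamma_1(z/\sqrt t)$, the substitution $z=\sqrt t\,\zeta$ gives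
\[
N_t(x,y)=\big\|\Gamma_1(\cdot-x/\sqrt t)-\Gamma_1(\cdot-y/\sqrt t)\big\|_{L^1}\to0
\]
by continuity of translations in $L^1$. By Theorem~\ref{thm:char}, $1$ is minimal in $\mathcal{H}_P(\mathbb{R}^d\times\mathbb{R})$. The converse of Theorem~\ref{thm:main} therefore fails.
\end{example}

A function $\varphi$ that is minimal in $\mathcal{H}_P(M\times\mathbb{R})$ is minimal in $\mathcal{C}_P(M)$, and one may ask whether this weaker property could replace criticality in Theorem~\ref{thm:main}. Loss of mass gives a quick negative answer.

\begin{example}[Loss of mass]\label{ex:interval}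
Let $M=(0,1)$, $P=-d^2/dx^2$, $\varphi(x)=x$. The nonnegative solutions of $Pu=0$ are $\alpha x+\beta(1-x)$ with $\alpha,\beta\ge0$, and such a function lies below $x$ only if $\beta=0$; so $\varphi$ is minimal in $\mathcal{C}_P(M)$. Let $\psi(x)=2\cos(x-\frac12)\ge\varphi(x)$. Since $e^{-t}\psi$ is a positive solution, Lemma~\ref{lem:comparison} gives $T_t\varphi\le T_t\psi\le2e^{-t}$. Thus $T_t\varphi\ne\varphi$ for large $t$, and $\varphi$ is not minimal in $\mathcal{H}_P(M\times\mathbb{R})$. Here $N_t(x,y)\le T_t\varphi(x)/\varphi(x)+T_t\varphi(y)/\varphi(y)\to0$, so the second condition in (iv) does not imply the first.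
\end{example}

The last example shows that the answer remains negative when no mass is lost.

\begin{example}[Memory of the starting point]\label{ex:drift}
Let $M=(0,\infty)$, $\varphi=1$, and
\[
P=-\partial_r^2-\Big(\frac1r+r\Big)\partial_r .
\]
Then $1$ is minimal in $\mathcal{C}_P(M)$ and $T_t1=1$ for all $t>0$, but $1$ is not minimal in $\mathcal{H}_P(M\times\mathbb{R})$.

\emph{Stationary solutions.} The equation $Pu=0$ reads $(re^{r^2/2}u')'=0$, so $u=\alpha+\beta S$ with $S(r)=\int_r^\infty\rho^{-1}e^{-\rho^2/2}\,d\rho$. Since $S\to\infty$ as $r\to0$, the bounds $0\le u\le1$ force $\beta=0$. So $1$ is minimal in $\mathcal{C}_P(M)$. The cone also contains $S$, so it is not a ray and $P$ is subcritical.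

\emph{No loss of mass.} We need a barrier that tends to infinity at both ends of $M$. Let $W=1+r^2+S$. Then $-PW=2+2r(\frac1r+r)=4+2r^2\le4W$, so $L(e^{4t}W)=e^{4t}(4W+PW)\ge0$. By Lemma~\ref{lem:switch}, $p=1-T_t1$ is a solution with values in $[0,1]$ that is continuous up to $t=0$, where it vanishes. Let $\varepsilon>0$ and $t_0>0$. For large $R$ we have $\varepsilon W\ge1$ at $r=R$ and $r=R^{-1}$, so $\varepsilon e^{4t}W-p\ge0$ on the parabolic boundary of $(R^{-1},R)\times(0,t_0)$, and by (F1) in the whole rectangle. Letting $R\to\infty$ and then $\varepsilon\to0$ gives $p=0$.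

\emph{A nonconstant eternal solution.} The outward drift $r\partial_r$ is removed by a change of variables that compresses the infinite past into a finite time. Let $v(r,t)=H(\rho,\theta)$ with $\rho=e^tr$ and $\theta=\frac12e^{2t}$. Then $v_t=\rho H_\rho+e^{2t}H_\theta$, $v_{rr}=e^{2t}H_{\rho\rho}$, $r^{-1}v_r=e^{2t}\rho^{-1}H_\rho$ and $rv_r=\rho H_\rho$, so
\[
Lv=e^{2t}\big(H_\theta-H_{\rho\rho}-\rho^{-1}H_\rho\big).
\]
As $t$ runs through $\mathbb{R}$, $\theta$ runs through $(0,\infty)$. Hence every radial solution of the planar heat equation for $\theta>0$ produces an eternal solution. Take $2\pi$ times the planar Gaussian kernel at time $\theta+\frac12$, that is, $H=(1+2\theta)^{-1}\exp\big(-\rho^2/(2+4\theta)\big)$. With $\sigma(t)=(1+e^{-2t})^{-1}\in(0,1)$ this gives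
\[
v(r,t)=(1-\sigma)\,e^{-\sigma r^2/2}.
\]
As a direct check, $\sigma'=2\sigma(1-\sigma)$, $v_r/v=-\sigma r$ and $v_{rr}/v=-\sigma+\sigma^2r^2$, so that both $v_t/v$ and $-Pv/v$ equal $-2\sigma-\sigma(1-\sigma)r^2$. Thus $Lv=0$ in $M\times\mathbb{R}$ and $0<v\le1$, and $v$ is not constant.
\end{example}

By Theorem~\ref{thm:char}, $N_t(x,y)\not\to0$ for some $x,y$ in Example~\ref{ex:drift}, so the first condition in (iv) does not imply the second. One can also see where the proof of Theorem~\ref{thm:main} stops. The solution $1-v\in\mathcal{K}$ is strictly increasing in $t$, so $\delta_\tau>0$; by Proposition~\ref{prop:increment}(c), $\delta_\tau$ is not constant; and $1-\delta_\tau$ is an excessive function that violates the conclusion of Lemma~\ref{lem:excessive}. Finally, the half-line and the term $1/r$ are there to keep $1$ minimal among stationary solutions. For $-\partial_x^2-x\partial_x$ on $\mathbb{R}$ the function $\int_0^xe^{-\rho^2/2}\,d\rho$ is a bounded nonconstant stationary solution, whereas on the half-line the term $1/r$ makes $S$ unbounded at the origin.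

\begin{thebibliography}{9}

\bibitem{Friedman}
A.~Friedman, \emph{Partial Differential Equations of Parabolic Type}, 1964.

\bibitem{Pinchover}
Y.~Pinchover, \emph{On Davies' conjecture and strong ratio limit properties for the heat kernel}, arXiv:math/0504344 (2005).

\end{thebibliography}
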